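# Affine coordinates on algebras over the idempotent measure monad

A max-plus convex compactum $K\subset\mathbb R^T$ carries a barycenter map. It sends a "max-plus measure" on $K$ to a point of $K$, and it makes $K$ an algebra over the idempotent measure monad. The question of these notes, taken from Taras Radul, "An isomorphism of idempotent monads", arXiv:2307.12787 (2023), is the converse. Suppose we are given only an abstract algebra $(X,\xi)$, with no coordinates anywhere. Is it, up to isomorphism, a max-plus convex compactum with its barycenter map? The answer is yes.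

**Theorem A.** Every $\mathbb I$-algebra $(X,\xi)$ is isomorphic to $(K,\beta_K)$ for some max-plus convex compactum $K\subset\mathbb R^T$.

Two strengthenings, Theorems B and C, come in Sections 6 and 7. We start with the algebras that carry a total order, where everything can be computed by hand.

## 1. Algebras whose order is total

### 1.1 Idempotent measures

A compactum is a compact Hausdorff space. For a compactum $X$, $C(X)$ is the space of continuous real functions on $X$, and $c_X$ is the constant function with value $c$.

**Definition (the monad $\mathbb I=(I,\eta,\mu)$ of Zarichnyi).** $IX$ is the set of functionals $\nu:C(X)\to\mathbb R$ such that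

1. $\nu(c_X)=c$ for all $c\in\mathbb R$;
2. $\nu(c_X+\varphi)=c+\nu(\varphi)$ for all $c\in\mathbb R$, $\varphi\in C(X)$;
3. $\nu(\varphi\vee\psi)=\nu(\varphi)\vee\nu(\psi)$ for all $\varphi,\psi\in C(X)$.

It has the topology of pointwise convergence, as a subspace of $\mathbb R^{C(X)}$, and it is a compactum. For continuous $f:X\to Y$ put $If(\nu)(\psi)=\nu(\psi\circ f)$. The unit is $\eta X(x)(\varphi)=\varphi(x)$; we write $\delta_x=\eta X(x)$. The multiplication $\mu X:I^2X\to IX$ is $\mu X(M)(\varphi)=M(\bar\varphi)$, where $\bar\varphi\in C(IX)$ is $\bar\varphi(\nu)=\nu(\varphi)$.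

Examples. Each $\delta_x$ lies in $IX$. So does $m_A(\varphi)=\max_A\varphi$ for nonempty closed $A\subset X$. The average $\varphi\mapsto\frac12(\varphi(1)+\varphi(2))$ on $X=\{1,2\}$ does not: for $\varphi=(1,0)$ and $\psi=(0,1)$ the average of $\varphi\vee\psi$ is $1$, while the maximum of the averages is $\frac12$.

If $\nu_1,\dots,\nu_n\in IX$ and $\alpha_1,\dots,\alpha_n\in[-\infty,0]$ with $\max_i\alpha_i=0$, then $\bigvee_i(\alpha_i+\nu_i)$ denotes the pointwise maximum, with the terms $\alpha_i=-\infty$ omitted. It lies in $IX$: condition 1 holds because $\max_i(\alpha_i+c)=c$, and conditions 2 and 3 pass to maxima. When all $\nu_i$ are of the form $\delta_{x_i}$ we call it finitely supported. Evaluating at $\psi$ shows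
$$If\Big(\bigvee_i(\alpha_i+\delta_{x_i})\Big)=\bigvee_i(\alpha_i+\delta_{f(x_i)}).\tag{1}$$

Each $\nu\in IX$ is monotone, since $\varphi\le\psi$ means $\varphi\vee\psi=\psi$, and then condition 3 gives $\nu(\varphi)\le\nu(\psi)$. Comparing $\varphi$ with constants, $|\nu(\varphi)|\le\|\varphi\|$. It follows that
$$(\nu_1,\alpha,\nu_2)\mapsto\nu_1\vee(\alpha+\nu_2)\quad\text{is continuous on } IX\times[-\infty,0]\times IX.\tag{2}$$
Indeed, fix $\varphi$. The number $\nu_1(\varphi)\vee(\alpha+\nu_2(\varphi))$ depends continuously on $(\nu_1,\alpha,\nu_2)$ where $\alpha>-\infty$, and it equals $\nu_1(\varphi)$ as soon as $\alpha<-2\|\varphi\|$.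

### 1.2 Algebras and barycenters

**Definition.** An $\mathbb I$-algebra is a pair $(X,\xi)$ with $X$ a compactum and $\xi:IX\to X$ continuous, such that $\xi\circ\eta X=\mathrm{id}_X$ and $\xi\circ\mu X=\xi\circ I\xi$. A continuous $f:X\to Y$ is a morphism $(X,\xi)\to(Y,\xi')$ if $\xi'\circ If=f\circ\xi$. An isomorphism is a morphism with an inverse that is also a morphism.

**Definition.** For $x,y\in\mathbb R^T$ let $x\vee y$ be the coordinatewise maximum and $\lambda+x$ the vector with $\lambda$ added to each coordinate. A set $A\subset\mathbb R^T$ is max-plus convex if $(\alpha+a)\vee b\in A$ for all $a,b\in A$, $\alpha\in[-\infty,0]$; for $\alpha=-\infty$ this is read as $b$. A max-plus convex compactum is a compact max-plus convex subset of some $\mathbb R^T$.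

Examples. A cube $[0,b]^T$ is max-plus convex. The straight segment $\{(s,1-s):0\le s\le1\}$ is not, since $(1,0)\vee(0,1)=(1,1)$. The bent path
$$P=\{(s,1):0\le s\le1\}\cup\{(1,s):0\le s\le1\}\tag{3}$$
is: $(\alpha+(s,1))\vee(r,1)=((\alpha+s)\vee r,\,1)$ and $(\alpha+(s,1))\vee(1,r)=(1,\,(\alpha+1)\vee r)$, and the remaining cases follow by exchanging coordinates.

**Definition.** For a max-plus convex compactum $K\subset\mathbb R^T$ let $f_t=\mathrm{pr}_t|_K$. The idempotent barycenter map is given by $\mathrm{pr}_t(\beta_K(\nu))=\nu(f_t)$ for $\nu\in IK$ and $t\in T$.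

We use as known that $\beta_K(\nu)\in K$, that $\beta_K:IK\to K$ is continuous, and that $(K,\beta_K)$ is an $\mathbb I$-algebra. For $K=[0,1]^2$ and $\nu=m_A$, the barycenter is $(\max_Af_1,\max_Af_2)$, the least upper bound of $A$ in the coordinatewise order.

The empty algebra is represented by $K=\emptyset$: all constants on $\emptyset$ coincide, so condition 1 cannot hold and $I\emptyset=\emptyset$. From now on $X\ne\emptyset$ unless we say otherwise.

### 1.3 The operation of an algebra

We want to replace $\xi$, which acts on a huge space of functionals, by an operation on points. The algebra law makes this possible.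

**Lemma 1.** Let $(X,\xi)$ be an $\mathbb I$-algebra. If $\nu_i\in IX$ and $\max_i\alpha_i=0$, then $\xi\big(\bigvee_i(\alpha_i+\nu_i)\big)=\xi\big(\bigvee_i(\alpha_i+\delta_{\xi(\nu_i)})\big)$.

**Proof.** Let $M=\bigvee_i(\alpha_i+\delta_{\nu_i})\in I^2X$. Then $\mu X(M)(\varphi)=M(\bar\varphi)=\bigvee_i(\alpha_i+\nu_i(\varphi))$, and $I\xi(M)(\psi)=M(\psi\circ\xi)=\bigvee_i(\alpha_i+\psi(\xi(\nu_i)))$. Apply $\xi\circ\mu X=\xi\circ I\xi$ to $M$. $\square$

Put
$$x\oplus\alpha y:=\xi\big(\delta_x\vee(\alpha+\delta_y)\big),\qquad x\vee y:=x\oplus0y .$$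
By (2) and the continuity of $x\mapsto\delta_x$, the map $(x,\alpha,y)\mapsto x\oplus\alpha y$ is continuous on $X\times[-\infty,0]\times X$. It satisfies the following rules.

* **(A1)** $\vee$ is commutative, associative and idempotent.
* **(A2)** $x\oplus(-\infty)y=x$.
* **(A3)** $y\oplus\gamma(z\oplus\alpha w)=(y\oplus\gamma z)\vee(y\oplus(\gamma+\alpha)w)$.
* **(A4)** $y\oplus\alpha y=y$.

In (A1), commutativity is clear and idempotency is $\xi(\delta_x)=x$. For associativity, write $z=\xi(\delta_z)$; Lemma 1 gives $(x\vee y)\vee z=\xi\big(\delta_{\xi(\delta_x\vee\delta_y)}\vee\delta_{\xi(\delta_z)}\big)=\xi(\delta_x\vee\delta_y\vee\delta_z)$, and the other bracketing gives the same. (A2) is $\xi(\delta_x)=x$ again. In (A3), by Lemma 1 the left side is $\xi\big(\delta_y\vee(\gamma+(\delta_z\vee(\alpha+\delta_w)))\big)$ and the right side is $\xi\big((\delta_y\vee(\gamma+\delta_z))\vee(\delta_y\vee(\gamma+\alpha+\delta_w))\big)$. Both equal $\xi\big(\delta_y\vee(\gamma+\delta_z)\vee(\gamma+\alpha+\delta_w)\big)$. (A4) holds because $\delta_y\vee(\alpha+\delta_y)=\delta_y$.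

Write $x\le y$ if $x\vee y=y$. By (A1) this is a partial order in which $x\vee y$ is the least upper bound of $x$ and $y$. It is closed in $X\times X$, since $\vee$ is continuous. Taking $w=z$ in (A3) and using (A4) gives $y\oplus\gamma z=(y\oplus\gamma z)\vee(y\oplus(\gamma+\alpha)z)$. If $\alpha'\le\gamma$ and $\gamma>-\infty$, put $\alpha=\alpha'-\gamma$; if $\gamma=-\infty$, then $\alpha'=\gamma$. Hence:

* **(A5)** $y\oplus\alpha'z\le y\oplus\gamma z$ whenever $\alpha'\le\gamma$.

With (A2), $y\le y\oplus\gamma z$ for all $\gamma$. Note that (A5) follows from (A1), (A3) and (A4) alone; this matters in Section 7. Finally put ${\downarrow}v=\{u:u\le v\}$. This set is closed, and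
$$u\vee w\in{\downarrow}v\iff u\in{\downarrow}v\ \text{and}\ w\in{\downarrow}v.\tag{4}$$

For $(K,\beta_K)$ the operation is the expected one: the $t$-th coordinate of $\beta_K(\delta_a\vee(\alpha+\delta_b))$ is $a_t\vee(\alpha+b_t)$, so
$$a\oplus\alpha b=a\vee(\alpha+b)\quad\text{in }(K,\beta_K),\tag{5}$$
and the order is coordinatewise. Evaluating $\xi'\circ If=f\circ\xi$ at $\delta_x\vee(\alpha+\delta_y)$ and using (1), we see that every morphism satisfies
$$f(x\oplus\alpha y)=f(x)\oplus\alpha f(y).\tag{6}$$

The simplest case: let $X$ be finite. For fixed $x,y$ the map $\alpha\mapsto x\oplus\alpha y$ goes from the connected space $[-\infty,0]$ to a discrete one, so it is constant. Its value is $x$ at $\alpha=-\infty$ and $x\vee y$ at $\alpha=0$. So $x=x\vee y=y\vee x=y$. A nonempty finite algebra is one point; in particular a two-point space carries no algebra structure.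

### 1.4 Totally ordered algebras are intervals

**Proposition 2.** Let $(X,\xi)$ be a nonempty $\mathbb I$-algebra whose order $\le$ is total. Then there are $\kappa\in[-\infty,0]$ and a homeomorphism $p:[\kappa,0]\to X$ with $p(\delta)\oplus\alpha\, p(\gamma)=p(\delta\vee(\alpha+\gamma))$ for all $\delta,\gamma\in[\kappa,0]$, $\alpha\in[-\infty,0]$.

**Proof.**

**Endpoints.** We find a least and a greatest element. The sets ${\downarrow}v$ are nonempty, closed and nested, so by compactness they have a common point $o$; it is the least element. The sets $\{u:v\le u\}$ are also nonempty, closed and nested; a common point $m$ is the greatest element.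

**A path through all of $X$.** Put $p(\gamma)=o\oplus\gamma m$ for $\gamma\in[-\infty,0]$. This is continuous, and non-decreasing by (A5), with $p(-\infty)=o$ and $p(0)=o\vee m=m$. It is onto: if $c$ were not in the image, then $\{u:u<c\}=X\setminus\{u:c\le u\}$ and $\{u:u>c\}=X\setminus{\downarrow}c$ would be disjoint open sets covering the connected set $p([-\infty,0])$, one containing $o$ and the other $m$.

**The operation along the path.** By (A3) and (A4), $o\oplus\alpha p(\gamma)=(o\oplus\alpha o)\vee(o\oplus(\alpha+\gamma)m)=o\vee p(\alpha+\gamma)=p(\alpha+\gamma)$. Next, for all $y,z$, (A3) gives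
$$y\vee(o\oplus\alpha z)=y\oplus0(o\oplus\alpha z)=(y\vee o)\vee(y\oplus\alpha z)=y\oplus\alpha z,$$
since $o\le y\le y\oplus\alpha z$. Hence $p(\delta)\oplus\alpha p(\gamma)=p(\delta)\vee p(\alpha+\gamma)=p(\delta\vee(\alpha+\gamma))$, because $p$ is non-decreasing.

**Injectivity above a level.** Suppose $\gamma'<\gamma$ and $p(\gamma')=p(\gamma)$. We claim $p(\gamma)=o$. If $\gamma'=-\infty$ this is clear. Otherwise let $d=\gamma-\gamma'>0$. If $p(\gamma-nd)=p(\gamma)$, then $p(\gamma-(n+1)d)=o\oplus(-d)p(\gamma-nd)=o\oplus(-d)p(\gamma)=p(\gamma-d)=p(\gamma)$. So $p(\gamma-nd)=p(\gamma)$ for all $n$, and $n\to\infty$ gives $p(\gamma)=p(-\infty)=o$.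

Let $\kappa=\max\{\gamma:p(\gamma)=o\}$, a maximum over a closed set containing $-\infty$. Then $p=o$ on $[-\infty,\kappa]$, and $p$ is injective on $[\kappa,0]$ by the claim. So $p:[\kappa,0]\to X$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism. If $\delta,\gamma\in[\kappa,0]$, then $\delta\vee(\alpha+\gamma)\in[\kappa,0]$, and the formula above is the one claimed. $\square$

If $\kappa>-\infty$, the coordinate $p(\gamma)\mapsto\gamma$ is a real-valued function that turns $\oplus$ into max-plus operations. If $\kappa=-\infty$, this coordinate takes the value $-\infty$. But the truncations $F_n(p(\gamma))=\gamma\vee(-n)$, $n\ge1$, are real-valued, continuous, and separate points. They respect the operation, since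
$$\big(\delta\vee(\alpha+\gamma)\big)\vee(-n)=(\delta\vee(-n))\vee\big(\alpha+(\gamma\vee(-n))\big),$$
because $\alpha-n\le-n$. The case $\kappa=-\infty$ really occurs, on
$$K_\infty=\big\{(\gamma\vee(-n))_{n\ge1}:\gamma\in[-\infty,0]\big\}\subset\mathbb R^{\mathbb N},\tag{7}$$
which is compact as a continuous image of $[-\infty,0]$, is max-plus convex by the identity just displayed, and is totally ordered coordinatewise.

### 1.5 From separating affine functions to an isomorphism

What we used is isolated in a definition.

**Definition.** Let $\oplus:X\times[-\infty,0]\times X\to X$ be an operation. A function $F:X\to\mathbb R$ is affine if $F(z\oplus\alpha w)=F(z)\vee(\alpha+F(w))$ for all $z,w\in X$, $\alpha\in[-\infty,0]$.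

By (5), the coordinate functions of $(K,\beta_K)$ are affine. Constants are always affine.

Affinity only speaks about the binary operation, while an isomorphism must respect $\xi$ on all of $IX$. The bridge is that finitely supported functionals are dense.

**Lemma 3.** For $\nu\in IX$ and finite $\Phi\subset C(X)$ there is a finitely supported $\nu_\Phi$ with $\nu_\Phi(\varphi)=\nu(\varphi)$ for all $\varphi\in\Phi$. Hence finitely supported elements are dense in $IX$.

**Proof.** Let $\Phi=\{\varphi_1,\dots,\varphi_n\}$, $\varphi_0=0_X$, $b_j=\nu(\varphi_j)$, so $b_0=0$. Put $\alpha(x)=\min_{0\le j\le n}(b_j-\varphi_j(x))$. Then $\alpha(x)\le b_0-\varphi_0(x)=0$, and $\alpha(x)+\varphi_j(x)\le b_j$ for all $x$ and $j$.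

We claim that for each $j$ there is $x_j$ with $\alpha(x_j)+\varphi_j(x_j)=b_j$. If $n=0$ any point serves as $x_0$. Let $n\ge1$ and suppose there is no such $x_j$. Then at no point is the minimum defining $\alpha$ attained at the index $j$, that is, $\varphi_j(x)-b_j<\max_{i\ne j}(\varphi_i(x)-b_i)$ for all $x$. By compactness there is $\varepsilon>0$ with $\varphi_j-b_j+\varepsilon\le\bigvee_{i\ne j}(\varphi_i-b_i)$. Apply $\nu$: the left side becomes $\varepsilon$ and the right side $\max_{i\ne j}(b_i-b_i)=0$. So $\varepsilon\le0$, a contradiction.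

Put $\nu_\Phi=\bigvee_{j=0}^n(\alpha(x_j)+\delta_{x_j})$. Since $\alpha(x_0)=b_0-\varphi_0(x_0)=0$, the maximum of the coefficients is $0$. And $\nu_\Phi(\varphi_j)=\max_i(\alpha(x_i)+\varphi_j(x_i))=b_j$: each term is at most $b_j$, and the term $i=j$ equals it. Density follows because basic neighborhoods in the topology of pointwise convergence involve finitely many functions. $\square$

**Lemma 4.** Let $(X,\xi)$ be an $\mathbb I$-algebra. Every continuous affine $F:X\to\mathbb R$ satisfies $F(\xi(\nu))=\nu(F)$ for all $\nu\in IX$.

**Proof.** Both sides are continuous in $\nu$, so by Lemma 3 we may take $\nu=\bigvee_{i\le n}(\alpha_i+\delta_{x_i})$, ordered so that $\alpha_1=0$. Induct on $n$. For $n=1$ both sides are $F(x_1)$. For $n>1$ let $\nu'=\bigvee_{i<n}(\alpha_i+\delta_{x_i})$, which is in $IX$ because $\alpha_1=0$. By Lemma 1,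
$$\xi(\nu)=\xi\big(\nu'\vee(\alpha_n+\delta_{x_n})\big)=\xi(\nu')\oplus\alpha_nx_n.\tag{8}$$
So $F(\xi(\nu))=F(\xi(\nu'))\vee(\alpha_n+F(x_n))=\max_{i\le n}(\alpha_i+F(x_i))=\nu(F)$. $\square$

**Proposition 5.** Let $X$ be a nonempty compactum with an operation $\oplus$, let $S$ be a nonempty family of continuous affine functions that separates the points of $X$, and let $e:X\to\mathbb R^S$, $e(z)=(F(z))_{F\in S}$, $K=e(X)$.

1. $K$ is a max-plus convex compactum, $e:X\to K$ is a homeomorphism, and $e(x\oplus\alpha y)=e(x)\vee(\alpha+e(y))$.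
2. If $\oplus$ comes from an $\mathbb I$-algebra structure $\xi$, then $e$ is an isomorphism $(X,\xi)\to(K,\beta_K)$.

**Proof.** (1) The map $e$ is continuous and injective on a compact space, so it is a homeomorphism onto the compact set $K$. The formula for $e(x\oplus\alpha y)$ is affinity, coordinate by coordinate. It gives $(\alpha+e(z))\vee e(w)=e(w\oplus\alpha z)\in K$.

(2) For $\nu\in IX$, $F\in S$ and $f_F=\mathrm{pr}_F|_K$, Lemma 4 gives
$$\mathrm{pr}_F\big(\beta_K(Ie(\nu))\big)=Ie(\nu)(f_F)=\nu(f_F\circ e)=\nu(F)=F(\xi(\nu))=\mathrm{pr}_F\big(e(\xi(\nu))\big).$$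
So $\beta_K\circ Ie=e\circ\xi$ and $e$ is a morphism. Since $Ie\circ I(e^{-1})=\mathrm{id}$, composing with $e^{-1}$ on the left and $I(e^{-1})$ on the right gives $e^{-1}\circ\beta_K=\xi\circ I(e^{-1})$, so $e^{-1}$ is a morphism. $\square$

This settles the totally ordered case: by Propositions 2 and 5, such an algebra is isomorphic to $(K,\beta_K)$ with $K=[\kappa,0]\subset\mathbb R$ if $\kappa>-\infty$, and with $K=K_\infty$ if $\kappa=-\infty$.

By Proposition 5, Theorem A is now equivalent to a separation statement. In one direction this is the proposition; in the other, an isomorphism onto $(K,\beta_K)$ satisfies (6), so the coordinates of $K$ pull back to affine functions. What changes in general is how to produce these functions.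

## 2. Measuring against a point: the functions $F_y$

In the totally ordered case the affine function was read off from a path that starts at the least element and sweeps through $X$. In general there need not be a least element: the path $P$ of (3) has none. And a path does not sweep through $X$. But when $\kappa>-\infty$ the affine function $\gamma-\kappa$ has a description without the path. It is the smallest $t\ge0$ for which $z$, lowered by $t$, no longer shows over $o$: by Proposition 2, $o\oplus(-t)p(\gamma)=o$ iff $\kappa\vee(\gamma-t)=\kappa$ iff $t\ge\gamma-\kappa$. This makes sense at every point $y$ of every algebra: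
$$F_y(z)=\inf\{t\ge0: y\oplus(-t)z=y\}.$$

Much of what we need is true. By (A5), continuity and $y\le y\oplus(-t)z$, we have $F_y(z)\le t$ iff $y\oplus(-t)z\in{\downarrow}y$, for real $t\ge0$. By (A3) and (4),
$$y\oplus(-t)\big(z\oplus(-\beta)w\big)=(y\oplus(-t)z)\vee(y\oplus(-t-\beta)w)\in{\downarrow}y$$
iff $F_y(z)\le t$ and $F_y(w)\le t+\beta$. So $F_y$ satisfies the affinity equation. Also $F_y(y)=0$ by (A4), and if $x\not\le y$ then $y\oplus0x=y\vee x\ne y$, so $F_y(x)>0$.

What fails is that $F_y$ be finite and continuous. In $K\subset\mathbb R^T$, formula (5) gives $F_y(z)=\sup_t(z_t-y_t)\vee0$.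

* In $K_\infty$, with $y=(-n)_n$ the least element, every other $z=(\gamma\vee(-n))_n$ has $F_y(z)=\sup_n\big((\gamma\vee(-n))+n\big)=\infty$.
* In $[0,1]^{\mathbb N}$, with $y=0$, $F_y(z)=\sup_nz_n$. The unit vectors $e_k$ converge to $0$, but $F_y(e_k)=1$ and $F_y(0)=0$.

The cause is the same in both: the target set ${\downarrow}y$ is not a neighborhood of $y$. So we should ask that $y\oplus(-t)z$ be merely close to $y$. For the affinity computation to survive, closeness must be measured by something that respects $\vee$ as (4) does. We therefore look for continuous $h:X\to[0,1]$ with $h(u\vee w)=h(u)\vee h(w)$, vanishing at $y$. Such an $h$ is called a continuous $\vee$-homomorphism; it is monotone, since $u\le w$ means $u\vee w=w$.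

## 3. Continuous $\vee$-homomorphisms into $[0,1]$

Let $(X,\xi)$ be a nonempty $\mathbb I$-algebra. The ordinary Urysohn construction separates points by a scale of nested closed sets, but the function it gives need not respect $\vee$. By (4) it will, if all sets of the scale are of the form ${\downarrow}v$. So we must interpolate with sets of this form. For this we need least upper bounds of closed sets that vary continuously, and here the values of $\xi$ on the functionals $m_A$ come in.

For nonempty closed $A\subset X$ put $\sigma(A)=\xi(m_A)$.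

**Lemma 6.** $\sigma(A)$ is the least upper bound of $A$.

**Proof.** For $a\in A$ we have $m_A\vee\delta_a=m_A$, so Lemma 1 gives $\sigma(A)\vee a=\xi(m_A\vee\delta_a)=\sigma(A)$. Thus $\sigma(A)$ is an upper bound. Let $b$ be any upper bound. For finite nonempty $F\subset A$, $\xi(m_F)$ is the join of $F$: this is clear for one point, and $\xi(m_F\vee\delta_a)=\xi(m_F)\vee a$ by Lemma 1. So $\xi(m_F)\in{\downarrow}b$. The net $m_F$, indexed by the finite nonempty $F\subset A$ under inclusion, converges pointwise to $m_A$: for given $\varphi$, $m_F(\varphi)=m_A(\varphi)$ once $F$ contains a point where $\varphi$ is maximal on $A$. By continuity of $\xi$, $\sigma(A)=\lim\xi(m_F)$, and this lies in the closed set ${\downarrow}b$. $\square$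

**Lemma 7.** If $U$ is open and ${\downarrow}v\subset U$, there is $v'$ with ${\downarrow}v\subset\operatorname{int}{\downarrow}v'$ and ${\downarrow}v'\subset U$.

**Proof.**

**Approaching $v$ from above.** Put $D={\downarrow}v$, and let $W$ range over the closed sets with $D\subset\operatorname{int}W$, directed by reverse inclusion. Given $\varphi\in C(X)$ and $\varepsilon>0$, normality gives such a $W_0$ inside the open set $\{\varphi<\max_D\varphi+\varepsilon\}$. For all $W\subset W_0$ we get $m_D(\varphi)\le m_W(\varphi)<m_D(\varphi)+\varepsilon$. So $m_W\to m_D$ and $\sigma(W)\to\sigma(D)$. By Lemma 6, $\sigma(D)=v$, since $v$ is the greatest element of $D$.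

**Small ideals form an open set.** Put $N=\{u:{\downarrow}u\subset U\}$. Its complement is the projection to the second factor of $\{(w,u):w\le u,\ w\notin U\}$, which is closed in $X\times X$, hence compact. So the complement is closed and $N$ is open. It contains $v$.

**Choice of $v'$.** So $v':=\sigma(W)\in N$ for some $W$, that is, ${\downarrow}v'\subset U$. Since $v'$ is an upper bound of $W$, $W\subset{\downarrow}v'$. Hence ${\downarrow}v\subset\operatorname{int}W\subset\operatorname{int}{\downarrow}v'$. $\square$

**Lemma 8.** If $x\not\le y$, there is a continuous $\vee$-homomorphism $h:X\to[0,1]$ with $h(y)=0$ and $h(x)=1$.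

**Proof.**

**The scale.** Let $v_0=y$. Since $x\notin{\downarrow}y$, Lemma 7 with $U=X\setminus\{x\}$ gives $v_1$ with ${\downarrow}v_0\subset\operatorname{int}{\downarrow}v_1$ and $x\notin{\downarrow}v_1$. Suppose $v_r$ is defined for the multiples $r\in[0,1]$ of $2^{-n}$, with ${\downarrow}v_r\subset\operatorname{int}{\downarrow}v_s$ for consecutive $r<s$. For each consecutive pair apply Lemma 7 to $v=v_r$ and $U=\operatorname{int}{\downarrow}v_s$; call the result $v_{(r+s)/2}$. Then ${\downarrow}v_r\subset\operatorname{int}{\downarrow}v_{(r+s)/2}$ and ${\downarrow}v_{(r+s)/2}\subset\operatorname{int}{\downarrow}v_s$. In this way $v_r$ is defined for all dyadic $r\in[0,1]$, and chaining consecutive inclusions gives ${\downarrow}v_r\subset\operatorname{int}{\downarrow}v_s$ for all dyadic $r<s$.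

**The function.** Put $h(u)=\inf\{r:u\le v_r\}$, with $\inf\emptyset=1$. For $0<c\le1$,
$$\{h<c\}=\bigcup_{r<c}{\downarrow}v_r=\bigcup_{r<c}\operatorname{int}{\downarrow}v_r ,$$
where the second equality holds because for $r<c$ there is a dyadic $s$ with $r<s<c$. So $\{h<c\}$ is open. For $0\le c<1$,
$$\{h\le c\}=\bigcap_{r>c}{\downarrow}v_r .\tag{9}$$
Indeed, if $h(u)\le c<r$, there is $r'<r$ with $u\in{\downarrow}v_{r'}\subset{\downarrow}v_r$; conversely, if $u\le v_r$ for all dyadic $r\in(c,1]$, then $h(u)\le c$. So $\{h\le c\}$ is closed. The remaining values of $c$ give $\emptyset$ or $X$. Hence $h$ is continuous.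

**Its properties.** By (9) and (4), $h(u\vee w)\le c$ iff $h(u)\le c$ and $h(w)\le c$, for $0\le c<1$; for $c\ge1$ this is trivial. So $h(u\vee w)=h(u)\vee h(w)$. Since $y\le v_0$, $h(y)=0$. Since $x\notin{\downarrow}v_1\supset{\downarrow}v_r$ for all $r$, $h(x)=1$. $\square$

## 4. Sliding thresholds

### 4.1 A single threshold gives a bounded function that may jump

Fix $y$ and a continuous $\vee$-homomorphism $h:X\to[0,1]$ with $h(y)=0$. For $0<c<1$ let
$$F_c(z)=\min\{t\ge0:\ h(y\oplus(-t)z)\le c\}.$$
This is now finite and even bounded: $(z,\alpha)\mapsto h(y\oplus\alpha z)$ is continuous on $X\times[-\infty,0]$ and is $0$ for $\alpha=-\infty$, so by compactness of $X$ it is below $c$ for all $z$ and all sufficiently small $\alpha$. By (A5) and monotonicity of $h$, for $t\ge0$,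
$$F_c(z)\le t\iff h(y\oplus(-t)z)\le c,\tag{10}$$
so $\{F_c\le t\}$ is closed. Since $h$ preserves $\vee$, the computation of Section 2 shows that $F_c(z\oplus(-\beta)w)\le t$ iff $F_c(z)\le t$ and $F_c(w)\le t+\beta$; so $F_c$ is affine.

Only upper semicontinuity is missing. If $F_c(z)<t$, then (10) gives $h(y\oplus(-t)z)\le c$, which is a closed condition. An open condition at $z$ would need $<c$. Monotonicity does not give this, because $t\mapsto h(y\oplus(-t)z)$ may stay equal to $c$ on an interval. Here is an example where $F_c$ really jumps.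

**Example.** Let $X=\{u\in[0,1]^{\{0,1,2,\dots\}}:u_k\le u_0\text{ for all }k\ge1\}$. It is compact and max-plus convex, since $(\alpha+a_k)\vee b_k\le(\alpha+a_0)\vee b_0$. Let $y=0$, $x=(1,1,1,\dots)$, $q(s)=\min(s,\tfrac12)$, and
$$h(u)=q(u_0)\vee\sup_{k\ge1}\big(1+\tfrac1k\big)q(u_k).$$
Then $h$ has values in $[0,1]$ and preserves $\vee$, as $q$ is non-decreasing. On $X$ we have $(1+\frac1k)q(u_k)\le q(u_0)+\frac1{2k}$, so truncating the supremum at $k\le N$ changes $h$ by at most $\frac1{2(N+1)}$. Thus $h$ is a uniform limit of continuous functions, hence continuous. Also $h(0)=0$, and $h(x)=1$ because of $k=1$.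

Take $c=\frac12$. Then $h(u)\le\frac12$ iff $u_k\le\frac{k}{2(k+1)}$ for all $k\ge1$. Since $y\oplus(-t)z=((z_k-t)\vee0)_k$,
$$F_{1/2}(z)=0\vee\sup_{k\ge1}\Big(z_k-\frac{k}{2(k+1)}\Big).$$
Let $z=(1,0,0,\dots)$, and let $z^{(k)}$ be $z$ with the $k$-th coordinate changed to $1$. Then $z^{(k)}\to z$ and $F_{1/2}(z)=0$, but $F_{1/2}(z^{(k)})=1-\frac{k}{2(k+1)}\to\frac12$. The plateau is visible: $h(y\oplus(-t)z)=q(1-t)=\frac12$ for all $t\in[0,\frac12]$.

In this example another level works. If $c<\frac12$, then $h(u)\le c$ iff $u_0\le c$ and $u_k\le\frac{ck}{k+1}$ for all $k\ge1$. So $F_c(z)$ is the maximum of $0$, $z_0-c$ and all $z_k-\frac{ck}{k+1}\le z_0-c+\frac{c}{k+1}$; it is again a uniform limit of finite maxima, so it is continuous. But nothing we have proved supplies a good level for a general $h$.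

### 4.2 The remedy

Instead of choosing a level, let the level slide. Require $h(y\oplus(-t)z)\le\rho(0)$ at time $t$, and at each later time $t+s$ the stricter $h(y\oplus(-t-s)z)\le\rho(s)$, where $\rho$ is strictly decreasing. If these conditions hold at some time and we wait a moment $\varepsilon$ longer, the old requirement at $s+\varepsilon$ becomes the strict inequality needed at $s$. A plateau can no longer block us. By (10), the first good time is $F(z)=0\vee\sup_s(F_{\rho(s)}(z)-s)$, a max-plus combination of the single-threshold functions.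

**Proposition 9.** Let $X$ be a nonempty compactum with a continuous operation $\oplus:X\times[-\infty,0]\times X\to X$ satisfying (A1)–(A4). Let $h:X\to[0,1]$ be a continuous $\vee$-homomorphism, $y\in X$ with $h(y)=0$, and let $a>0$ be such that
$$h(y\oplus\alpha z)<\tfrac13\quad\text{for all } z\in X,\ \alpha\le-a.\tag{11}$$
Then there is a continuous affine $F:X\to[0,a]$ with $F(y)=0$, and with $F(x)>0$ for every $x$ with $h(x)=1$.

**Proof.** Recall that (A5) follows from (A1), (A3) and (A4).

**Construction.** Let $\rho(s)=\frac23-\frac{s}{3a}$ for $s\in[0,a]$. It is strictly decreasing, with $\rho(0)=\frac23$ and $\rho(a)=\frac13$. Put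
$$g(t,z)=\max_{s\in[0,a]}\big(h(y\oplus(-t-s)z)-\rho(s)\big),\qquad t\ge0,\ z\in X.$$
As a maximum of a jointly continuous function over a compact parameter set, $g$ is continuous. It is non-increasing in $t$ by (A5) and monotonicity of $h$. By (11), $g(a,z)<0$, since $h(y\oplus(-a-s)z)<\frac13\le\rho(s)$. Put $F(z)=\min\{t\ge0:g(t,z)\le0\}\in[0,a]$. Then for $t\ge0$
$$F(z)\le t\iff g(t,z)\le0.\tag{12}$$

**Continuity.** By (12), $\{F\le t\}$ is closed for $t\ge0$, and it is empty for $t<0$. For the other half we claim
$$0\le t'<t,\quad g(t',z)\le0\ \Longrightarrow\ g(t,z)<0.\tag{13}$$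
Let $\varepsilon=t-t'$ and $s\in[0,a]$. If $s+\varepsilon\le a$, then
$$h(y\oplus(-t-s)z)=h\big(y\oplus(-t'-(s+\varepsilon))z\big)\le\rho(s+\varepsilon)<\rho(s).$$
If $s+\varepsilon>a$, then $t+s=t'+\varepsilon+s>a$, so (11) gives $h(y\oplus(-t-s)z)<\frac13\le\rho(s)$. So the expression under the maximum is negative for every $s$, and the maximum is attained; this proves (13). Now let $F(z)<t$, and choose $t''$ with $F(z)<t''<t$. By (13) with $t'=F(z)$, $g(t'',z)<0$. So $g(t'',\cdot)<0$ on a neighborhood of $z$, and there $F\le t''<t$ by (12). Hence $\{F<t\}$ is open and $F$ is continuous.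

**Affinity.** For $\alpha=-\infty$ the equation is (A2). Let $\alpha=-\beta$ with $0\le\beta<\infty$. By (A3),
$$y\oplus(-t-s)\big(z\oplus(-\beta)w\big)=\big(y\oplus(-t-s)z\big)\vee\big(y\oplus(-t-\beta-s)w\big).$$
Apply $h$, subtract $\rho(s)$ and take the maximum over $s$:
$$g(t,z\oplus(-\beta)w)=g(t,z)\vee g(t+\beta,w).$$
So by (12), for $t\ge0$, $F(z\oplus(-\beta)w)\le t$ iff $F(z)\le t$ and $F(w)\le t+\beta$, that is, iff $F(z)\vee(F(w)-\beta)\le t$. Both $F(z\oplus(-\beta)w)$ and $F(z)\vee(F(w)-\beta)$ are $\ge0$, so they are equal.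

**Separation.** By (A4), $h(y\oplus\alpha y)=h(y)=0$ for every $\alpha$. So $g(0,y)=-\frac13<0$ and $F(y)=0$. If $h(x)=1$, then taking $s=0$, $g(0,x)\ge h(y\vee x)-\rho(0)\ge h(x)-\frac23=\frac13>0$, so $F(x)>0$. $\square$

In the example of 4.1 we can watch the jump disappear. There $a=1$ satisfies (11), since $(z_k-t)\vee0=0$ for $t\ge1$; so $\rho(s)=\frac23-\frac s3$. For $z=(1,0,0,\dots)$, $F_c(z)$ is $1-c$ if $c<\frac12$ and $0$ otherwise. Now $\rho(s)<\frac12$ iff $s>\frac12$, and then $F_{\rho(s)}(z)-s=\frac13-\frac{2s}3<0$; so $F(z)=0$. Let $k\ge3$. For $z^{(k)}$, $F_c(z^{(k)})$ is $1-\frac{ck}{k+1}$ if $c<\frac{k+1}{2k}$, and $0$ otherwise. Here $\rho(s)<\frac{k+1}{2k}$ iff $s>s_k:=\frac12-\frac3{2k}$. The quantity $1-\frac{\rho(s)k}{k+1}-s$ decreases in $s$ and tends to $\frac12-s_k=\frac3{2k}$ as $s\downarrow s_k$. So $F(z^{(k)})=\frac3{2k}\to0=F(z)$.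

**Proposition 10.** Let $(X,\xi)$ be an $\mathbb I$-algebra. If $x\not\le y$, there is a continuous affine $F:X\to[0,\infty)$ with $F(y)=0<F(x)$.

**Proof.** Take $h$ from Lemma 8. The function $(z,\alpha)\mapsto h(y\oplus\alpha z)$ is continuous on $X\times[-\infty,0]$ and equals $h(y)=0$ for $\alpha=-\infty$. By compactness of $X$ there is $a>0$ with (11). Apply Proposition 9. $\square$

## 5. Proof of Theorem A

The case $X=\emptyset$ was treated in 1.2. Let $X\ne\emptyset$, and let $T$ be the set of all continuous affine $F:X\to\mathbb R$; it contains the constants. If $x\ne y$, then $x\not\le y$ or $y\not\le x$, so by Proposition 10 some $F\in T$ has $F(x)\ne F(y)$. Proposition 5 with $S=T$ gives the isomorphism $e:(X,\xi)\to(K,\beta_K)$, $K=e(X)\subset\mathbb R^T$. $\blacksquare$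

## 6. The number of coordinates and their range

Let $w(X)$ denote the weight of $X$, the least cardinality of a base.

**Theorem B.** Let $(X,\xi)$ be an $\mathbb I$-algebra.

1. If $X$ has infinite weight $w(X)$, one can take $|T|\le w(X)$ in Theorem A. In particular, if $X$ is metrizable, one can take $T$ countable.
2. For $0<a<\infty$: $(X,\xi)$ is isomorphic to some $(K,\beta_K)$ with $K\subset[0,a]^T$ if and only if $y\oplus(-a)z=y$ for all $y,z\in X$. In particular, no single bounded interval suffices for all algebras: $K=[0,b]$ embeds in a power of $[0,a]$ only if $b\le a$.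

**Proof of (1).** We thin out the family of all affine functions by a covering argument. Let $\Delta$ be the diagonal. The sets $\{(x,y):F(x)\ne F(y)\}$, with $F$ continuous affine, are open and cover $X\times X\setminus\Delta$ by Proposition 10. This space has a base $\mathcal B$ with $|\mathcal B|\le w(X)$, obtained from products of basic sets of $X$. For each $B\in\mathcal B$ that lies in some member of the cover, choose one such member. The chosen members still cover, and there are at most $w(X)$ of them. The corresponding functions separate points, and Proposition 5 applies to them.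

A metrizable compactum has countable weight. If the weight is infinite, we are done. If it is finite, $X$ is finite, so by 1.3 it is empty or one point. Then one coordinate suffices: a constant function in the one-point case, $K=\emptyset$ in the empty case.

**Proof of (2).** If $X=\emptyset$, both statements hold. Let $X\neq\emptyset$.

**Necessity.** If $y,z\in K\subset[0,a]^T$, then $z_t-a\le0\le y_t$, so $y\vee(z-a)=y$. Let $e:(X,\xi)\to(K,\beta_K)$ be an isomorphism. By (6) and (5), $e(y\oplus(-a)z)=e(y)\vee(e(z)-a)=e(y)$, so $y\oplus(-a)z=y$ in $X$.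

**Sufficiency.** Suppose $y\oplus(-a)z=y$ for all $y,z$. For $\alpha\le-a$, (A2) and (A5) give $y=y\oplus(-\infty)z\le y\oplus\alpha z\le y\oplus(-a)z=y$, so $y\oplus\alpha z=y$. If $x\not\le y$, take $h$ from Lemma 8. Then $h(y\oplus\alpha z)=h(y)=0$ for all $\alpha\le-a$, so (11) holds with this very $a$. Proposition 9 gives a continuous affine $F:X\to[0,a]$ with $F(y)=0<F(x)$. So the family $T$ of all continuous affine $F:X\to[0,a]$ separates points, and it contains the constant $0$. By Proposition 5, $(X,\xi)$ is isomorphic to $(K,\beta_K)$ with $K\subset[0,a]^T$.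

**Intervals.** For $K=[0,b]$, the identity at $y=0$, $z=b$ reads $\max(0,b-a)=0$, so $b\le a$. A power of an interval $[c,d]$ is no better: subtracting $c$ from every coordinate preserves $(\alpha+x)\vee y$, so it carries a max-plus convex compactum in $[c,d]^T$ to one in $[0,d-c]^T$ and is affine in each coordinate; by Proposition 5 it is an isomorphism of algebras. If $d=c$, only one-point nonempty algebras fit. $\blacksquare$

## 7. Algebras as compacta with an operation

The proof in Section 4 used $\xi$ only through $\oplus$ and $h$. This leads to a description of algebras by the operation alone.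

**Theorem C.** Let $X$ be a nonempty compactum. The assignment $\xi\mapsto\oplus$ of 1.3 is a bijection between $\mathbb I$-algebra structures on $X$ and continuous operations $X\times[-\infty,0]\times X\to X$ satisfying (A1)–(A4) and

* **(A6′)** continuous $\vee$-homomorphisms $X\to[0,1]$ separate the points of $X$.

A continuous map $f$ between $\mathbb I$-algebras is a morphism iff $f(x\oplus\alpha y)=f(x)\oplus\alpha f(y)$ for all $x,y,\alpha$. Consequently $K\mapsto(K,\beta_K)$ is an equivalence between the category of max-plus convex compacta with continuous maps preserving $a\vee(\alpha+b)$ and the category of $\mathbb I$-algebras.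

Here $x\vee y$ means $x\oplus0y$, also for an operation not yet known to come from an algebra.

**Proof.**

**The assignment is well defined.** Section 1.3 gives continuity and (A1)–(A4). If $x\ne y$, then $x\not\le y$ or $y\not\le x$, and Lemma 8 gives (A6′).

**It is injective.** We show that $\oplus$ determines $\xi$. For $\nu=\bigvee_{i\le n}(\alpha_i+\delta_{x_i})$ with $\alpha_1=0$, formula (8) and induction from $\xi(\delta_{x_1})=x_1$ express $\xi(\nu)$ through $\oplus$. Finitely supported elements are dense by Lemma 3, $\xi$ is continuous and $X$ is Hausdorff. So $\oplus$ determines $\xi$.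

**It is surjective.** Let $\oplus$ be continuous with (A1)–(A4) and (A6′).

First, the functions $h$. Let $x\not\le y$, so $x\vee y\ne y$. By (A6′) some continuous $\vee$-homomorphism $h_0:X\to[0,1]$ has $h_0(x)\vee h_0(y)=h_0(x\vee y)\ne h_0(y)$, that is, $h_0(x)>h_0(y)$. Compose it with a non-decreasing continuous map $[0,1]\to[0,1]$ that sends $h_0(y)$ to $0$ and $h_0(x)$ to $1$. The result $h$ is a continuous $\vee$-homomorphism with $h(y)=0$ and $h(x)=1$.

Next, the embedding. As in Proposition 10, continuity of $\oplus$, (A2) and compactness give $a>0$ with (11), and Proposition 9 gives a continuous affine $F$ with $F(y)=0<F(x)$. By (A1) the relation $\le$ is antisymmetric, so the continuous affine functions separate points. By Proposition 5(1) there is a homeomorphism $e:X\to K$ onto a max-plus convex compactum with $e(x\oplus\alpha y)=e(x)\vee(\alpha+e(y))$.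

Last, the algebra structure is transported from $K$. Put $\xi=e^{-1}\circ\beta_K\circ Ie$, a continuous map $IX\to X$. We need naturality of the unit, $Ie\circ\eta X=\eta K\circ e$, which is (1) for a single point, and naturality of the multiplication, $Ie\circ\mu X=\mu K\circ I^2e$. For the latter, let $M\in I^2X$ and $\psi\in C(K)$. Then $Ie(\mu X(M))(\psi)=M(\overline{\psi\circ e})$ and $\mu K(I^2e(M))(\psi)=M(\bar\psi\circ Ie)$. These agree because $\bar\psi(Ie(\nu))=\nu(\psi\circ e)=\overline{\psi\circ e}(\nu)$. Now
$$\xi\circ\eta X=e^{-1}\circ\beta_K\circ\eta K\circ e=\mathrm{id}_X,$$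
and, since $I\xi=I(e^{-1})\circ I\beta_K\circ I^2e$,
$$\xi\circ\mu X=e^{-1}\circ\beta_K\circ\mu K\circ I^2e=e^{-1}\circ\beta_K\circ I\beta_K\circ I^2e=e^{-1}\circ\beta_K\circ Ie\circ I\xi=\xi\circ I\xi .$$
So $(X,\xi)$ is an $\mathbb I$-algebra. By (1) and (5) its operation is
$$\xi\big(\delta_x\vee(\alpha+\delta_y)\big)=e^{-1}\big(\beta_K(\delta_{e(x)}\vee(\alpha+\delta_{e(y)}))\big)=e^{-1}\big(e(x)\vee(\alpha+e(y))\big)=x\oplus\alpha y .$$

**Morphisms.** A morphism preserves $\oplus$ by (6). Conversely, let $f:(X,\xi)\to(Y,\xi')$ be continuous and preserve $\oplus$. We show $f(\xi(\nu))=\xi'(If(\nu))$, first for $\nu=\bigvee_{i\le n}(\alpha_i+\delta_{x_i})$ with $\alpha_1=0$, by induction on $n$. For $n=1$ both sides are $f(x_1)$. For $n>1$ let $\nu'=\bigvee_{i<n}(\alpha_i+\delta_{x_i})$. By (8) in $X$, the induction hypothesis, (8) in $Y$, and (1),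
$$f(\xi(\nu))=f(\xi(\nu'))\oplus\alpha_nf(x_n)=\xi'(If(\nu'))\oplus\alpha_nf(x_n)=\xi'\big(If(\nu')\vee(\alpha_n+\delta_{f(x_n)})\big)=\xi'(If(\nu)).$$
Both sides are continuous in $\nu$ and $Y$ is Hausdorff, so by Lemma 3 the equality holds on $IX$. If $X=\emptyset$, then $IX=\emptyset$ and there is nothing to prove.

**Equivalence.** By (5) the operation of $(K,\beta_K)$ is $a\vee(\alpha+b)$. So by the statement on morphisms, a continuous map $K\to L$ preserves $a\vee(\alpha+b)$ iff it is a morphism $(K,\beta_K)\to(L,\beta_L)$. Thus $K\mapsto(K,\beta_K)$, acting as the identity on maps, is a full and faithful functor. It is essentially surjective by Theorem A, where the empty algebra corresponds to $K=\emptyset$. $\blacksquare$
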